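\title{Invertible elements of Fourier--Stieltjes algebras without Taylor factorization}

\begin{abstract}
For an abelian locally compact group $G$, Taylor's factorization theorem writes every invertible element of the Fourier--Stieltjes algebra $B(G)$ as an exponential times finitely many invertible elements of unitized Fourier algebras of locally compact completions of $G$. A problem of Ilie and Spronk asks whether this holds for every locally compact group. We show that it does not: the factorization fails for $\mathbb Z^2\rtimes\mathbb Z/2$, for the free group $F_2$, for $\mathbb R^2\rtimes\mathbb Z/2$, and for every nonabelian torsion-free nilpotent discrete group. For an open subgroup $H$ and a continuous character $\chi$ of $H$, the function equal to $\chi$ on $H$ and to $1$ elsewhere factors if and only if $\chi$ has finite range or $H$ is commensurated in $G$.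
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a locally compact group; locally compact groups are always Hausdorff. The Fourier--Stieltjes algebra $B(G)$, in the sense of Eymard, consists of the coefficients $x\mapsto\langle\pi(x)\xi,\zeta\rangle$ of continuous unitary representations $\pi$ of $G$, and the Fourier algebra $A(G)\subseteq B(G)$ consists of the coefficients of the left regular representation. Under pointwise operations $B(G)$ is a commutative unital Banach algebra. For abelian $G$ it is the algebra of Fourier--Stieltjes transforms of measures on the dual group, and $A(G)$ is the ideal of transforms of integrable functions.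

For a unital algebra $\mathcal A$ let $\mathcal A^{-1}$ be its group of invertible elements. The subgroup $\exp B(G)$ of $B(G)^{-1}$ is connected, and it is open because it contains the ball of radius $1$ about $1$; so it is the identity component, and to describe $B(G)^{-1}$ is to describe what lies beyond the exponentials. Two examples show what to expect. On $\mathbb Z$, the character $n\mapsto e^{in\theta}$ with $\theta/2\pi$ irrational is invertible and is not an exponential (Section~\ref{sec:cyclic}). It is the pullback of the coordinate function $z\in A(\mathbb T)$ along the homomorphism $n\mapsto e^{in\theta}$, which has dense range in $\mathbb T$. On $\mathbb R$, the function $(t-i)/(t+i)$ is invertible in $A(\mathbb R)+\mathbb C1$ and winds once around $0$; it is not an exponential either (Section~\ref{sec:lie}). In both cases the obstruction is a winding number, visible on a locally compact group into which $G$ maps densely, for a function that is constant up to a term from the Fourier algebra of that group.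

To cover all such groups at once, let $\rho$ be a locally precompact group topology on $G$, coarser than the given one and not necessarily Hausdorff. Let $G_\rho$ be the locally compact completion of $G$ with respect to $\rho$ and $\eta_\rho:G\to G_\rho$ the canonical continuous homomorphism, which has dense range and need not be injective. The map $f\mapsto f\circ\eta_\rho$ identifies $A(G_\rho)$ with a subalgebra of $B(G)$. We write $A(G_\rho)\oplus\mathbb C1$ for the unital subalgebra $A(G_\rho)+\mathbb C1$ of $B(G)$; for compact $G_\rho$ it is $A(G_\rho)$. An element of $(A(G_\rho)\oplus\mathbb C1)^{-1}$, for some such $\rho$, is called an \emph{elementary factor}, and $P(G)$ denotes the set of all products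
\begin{equation}\label{eq:factor}
v_1\cdots v_n\exp(w),\qquad w\in B(G),\quad v_1,\dots,v_n\ \text{elementary factors}.
\end{equation}
The inverse of an elementary factor is one, so $P(G)$ is a subgroup of the abelian group $B(G)^{-1}$, and it contains $\exp B(G)$. Taylor's factorization theorem, transported by the Fourier--Stieltjes transform, says that $B(G)^{-1}=P(G)$ when $G$ is abelian. For compact $G$ the equality holds because $B(G)=A(G)$.

\medskip
\noindent\textbf{Problem} (Ilie and Spronk; see \cite{Th}). \emph{Is $B(G)^{-1}=P(G)$ for every locally compact group $G$? That is, is every invertible element of $B(G)$ of the form \eqref{eq:factor}?}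
\medskip

One would guess a positive answer at least when $G$ has an open abelian subgroup $N$ of index $2$. If $s\notin N$, the map $f\mapsto(f|_N,f(s\,\cdot)|_N)$ is an algebra isomorphism of $B(G)$ onto $B(N)\times B(N)$, by (B3) and (B4) below, and Taylor's theorem factors both components. But these factorizations use group topologies on $N$, while \eqref{eq:factor} allows only group topologies on $G$, whose restrictions to $N$ are invariant under conjugation by $s$. This loss is fatal.

For an open subgroup $H\le G$ and a continuous homomorphism $\chi:H\to\mathbb T$, let $u_{H,\chi}$ be the function on $G$ equal to $\chi$ on $H$ and to $1$ off $H$. It is an invertible element of $B(G)$ (Section~\ref{sec:prelim}).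

\begin{theorem}\label{thm:answer}
Let $G$ be a discrete group with an element $a$ of infinite order and an element $g$ such that $\langle a\rangle\cap g\langle a\rangle g^{-1}=\{e\}$. Let $\theta/2\pi$ be irrational, $H=\langle a\rangle$ and $\chi(a^n)=e^{in\theta}$. Then $u_{H,\chi}\in B(G)^{-1}\setminus P(G)$. This applies to
\begin{itemize}
\item $G=\mathbb Z^2\rtimes\langle s\rangle$ with $s$ the coordinate swap, $a=(1,0)$, $g=s$;
\item $G=F_2=\langle a,b\rangle$, $g=b$.
\end{itemize}
\end{theorem}

In the first example $sas^{-1}=(0,1)$; in the second, $ba^mb^{-1}$ is a reduced word for $m\ne0$ and hence not a power of $a$. So the problem has a negative answer. The family $u_{H,\chi}$ can be decided completely. Call $H$ \emph{commensurated} in $G$ if $[H:H\cap gHg^{-1}]<\infty$ for all $g\in G$; normal subgroups and finite subgroups are examples.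

\begin{theorem}\label{thm:criterion}
Let $G$ be a locally compact group, $H$ an open subgroup and $\chi:H\to\mathbb T$ a continuous homomorphism. Then $u_{H,\chi}\in P(G)$ if and only if $\chi(H)$ is finite or $H$ is commensurated in $G$. If $\chi(H)$ is finite, then $u_{H,\chi}\in\exp B(G)$. If $H$ is commensurated, then $u_{H,\chi}\in(A(G_\rho)\oplus\mathbb C1)^{-1}$ for a single $\rho$.
\end{theorem}

Theorem~\ref{thm:answer} is a special case, since there $\chi(H)$ is infinite and $H\cap gHg^{-1}$ is trivial. We nevertheless prove it first, with measures on the circle, because the whole mechanism is visible there. To each coset $xH$ we attach an invariant of the restriction of an invertible function to $xH$, which vanishes on exponentials. An elementary factor pulled back along $\eta$ contributes only if $\eta(H)$ has compact closure, and then its contribution does not change when $\eta(x)$ moves slightly. A factorization of $u_{H,\chi}$ therefore forces $H$ to be at once precompact and open in one coarser group topology, and this is commensurability. Section~\ref{sec:cor} draws two consequences: a lower bound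 for the size of $B(G)^{-1}/P(G)$, and a characterization of the torsion-free nilpotent discrete groups with $B(G)^{-1}=P(G)$. Finally, the failure is not special to discrete groups.

\begin{theorem}\label{thm:lie}
Let $G=\mathbb R^2\rtimes\langle s\rangle$ with $s$ the coordinate swap, $N=\mathbb R^2$ and $F(t)=\frac{t-i}{t+i}$. Let $u(x,y)=F(x)$ on $N$ and $u=1$ on $G\setminus N$. Then $u\in B(G)^{-1}$ and $u^m\notin P(G)$ for every integer $m\neq0$.
\end{theorem}

\section{Fourier--Stieltjes algebras and elementary factors}\label{sec:prelim}

Representations are unitary and strongly continuous. We use the following standard facts, for locally compact groups $G,H,L$.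
\begin{itemize}
\item[(B1)] For $f\in B(G)$, $\|f\|$ is the minimum of $\|\xi\|\,\|\zeta\|$ over all ways of writing $f=\langle\pi(\cdot)\xi,\zeta\rangle$. Sums, products and complex conjugates of coefficients are coefficients of direct sums, tensor products and conjugate representations. Since $\|f\|_\infty\le\|f\|$, we have $\exp(w)(x)=e^{w(x)}$. The algebra $B(G)$ is spanned by the continuous positive definite functions $\varphi$, and $\|\varphi\|=\varphi(e)$.
\item[(B2)] $A(G)$ is the set of coefficients of $\lambda_G$, where $(\lambda_G(x)\xi)(y)=\xi(x^{-1}y)$ on $L^2(G)$. It is a closed ideal of $B(G)$, stable under complex conjugation and contained in $C_0(G)$.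
\item[(B3)] If $\eta:H\to L$ is a continuous homomorphism and $y\in L$, then $f\mapsto f(y\eta(\cdot))$ is a contractive unital homomorphism $B(L)\to B(H)$, because $\langle\pi(y\eta(h))\xi,\zeta\rangle=\langle\pi(\eta(h))\xi,\pi(y)^{-1}\zeta\rangle$.
\item[(B4)] If $H\le G$ is open and $f\in B(H)$, the extension $f^\circ$ of $f$ by $0$ lies in $B(G)$. Indeed, $f^\circ$ is continuous, and for positive definite $f$ the sum $\sum_{j,k}c_j\bar c_kf^\circ(x_k^{-1}x_j)$ splits into nonnegative sums, one for each coset $xH$.
\item[(B5)] If $G$ is abelian, $\mu\mapsto\hat\mu$, $\hat\mu(x)=\int_{\widehat G}\gamma(x)\,d\mu(\gamma)$, is an isometric isomorphism of the convolution algebra $M(\widehat G)$ onto $B(G)$ that carries $L^1(\widehat G)$ onto $A(G)$.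
\end{itemize}

By (B4), $u_{H,\chi}=1-1_H+\chi^\circ$ lies in $B(G)$. Since $1$, $1_H$ and $\chi^\circ$ are positive definite with value $1$ at $e$, and by evaluating on and off $H$,
\begin{equation}\label{eq:u}
\|u_{H,\chi}\|\le3,\qquad u_{H,\chi}u_{H,\chi'}=u_{H,\chi\chi'},\qquad u_{H,\chi}^{-1}=u_{H,\bar\chi}.
\end{equation}

A group topology $\rho$ is \emph{locally precompact} if some $\rho$-neighborhood of $e$ is covered, for every $\rho$-neighborhood $U$ of $e$, by finitely many translates $xU$. We use completions only in the following form: the pairs $(G_\rho,\eta_\rho)$ are, up to isomorphism, exactly the pairs $(L,\eta)$ of a locally compact group $L$ and a continuous homomorphism $\eta:G\to L$ with dense range. Given $(L,\eta)$, the topology $\rho$ consists of the preimages of the open subsets of $L$. Thus an elementary factor is a function $v=V\circ\eta$ with $V\in(A(L)+\mathbb C1)^{-1}$; we say that $(L,\eta,V)$ \emph{presents} $v$ and write $V=c+f$ with $c\in\mathbb C$, $f\in A(L)$.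

\begin{lemma}\label{lem:lower}
If $(L,\eta,V)$ presents an elementary factor $v$, then $r:=\inf_L|V|>0$. If $L$ is not compact, then $|c|\ge r$.
\end{lemma}

\begin{proof}
We have $v^{-1}=V'\circ\eta$ with $V'\in A(L)+\mathbb C1$, and $VV'=1$ on the dense set $\eta(G)$, hence on $L$. As $V'$ is bounded, $r>0$. If $L$ is not compact, $V\to c$ at infinity because $f\in C_0(L)$.
\end{proof}

\begin{example}\label{ex:Z2}
Let $G=\mathbb Z^2$, $H=\mathbb Z\times\{0\}$ and $\chi(x,0)=e^{ix\theta}$ with $\theta/2\pi$ irrational. The homomorphism $\eta:\mathbb Z^2\to\mathbb T\times\mathbb Z$, $\eta(x,y)=(e^{ix\theta},y)$, has dense range. Let $V(z,y)=z$ for $y=0$ and $V(z,y)=1$ otherwise. Then $V-1$ and $\bar V-1$ are transforms of trigonometric polynomials on the dual side, more precisely of $(\delta_{\pm1}-\delta_0)\otimes m_{\mathbb T}\in L^1(\mathbb Z\times\mathbb T)$ with $m_{\mathbb T}$ the normalized Haar measure, so they lie in $A(\mathbb T\times\mathbb Z)$ by (B5). Thus $u_{H,\chi}=V\circ\eta$ is an elementary factor. The map $\eta$ makes the first axis precompact, so that $\chi$ can wind, and keeps the second axis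 discrete, so that the row $y=0$ is separated from the other rows. In $\mathbb Z^2\rtimes\langle s\rangle$ the two axes are conjugate, and no homomorphism on that group can treat them so differently.
\end{example}

\section{Almost periodic logarithms}\label{sec:ap}

We need a computable obstruction to being an exponential that detects characters. A logarithm in the bounded functions is too weak a requirement: on a discrete group every character has one. The right algebra is that of almost periodic functions, where the question becomes topology on a compact group.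

Let $H$ be a locally compact group. Its Bohr compactification is a compact group $bH$ with a continuous homomorphism $\beta:H\to bH$ of dense range through which every continuous homomorphism from $H$ to a compact group factors. The algebra $AP(H)=\{g\circ\beta:g\in C(bH)\}$, with the supremum norm, is isomorphic to $C(bH)$. By the universal property, $g\circ\kappa\in AP(H)$ whenever $\kappa:H\to K$ is a continuous homomorphism to a compact group and $g\in C(K)$. In particular $AP(H)$ contains the coefficients of finite-dimensional representations, and by the Peter--Weyl theorem it is their uniform closure. Put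
\[
\Gamma(H)=AP(H)^{-1}/\exp AP(H),
\]
an abelian group that we write additively, with classes $[f]$. Nonzero constants have class $0$.

\begin{lemma}\label{lem:char}
If $\chi:H\to\mathbb T$ is a continuous homomorphism with $\chi(H)$ infinite, then $[\chi]\ne0$ in $\Gamma(H)$.
\end{lemma}

\begin{proof}
Let $\tilde\chi:bH\to\mathbb T$ be the continuous homomorphism with $\tilde\chi\circ\beta=\chi$, and suppose that $\tilde\chi=e^{g}$ with $g\in C(bH)$. The continuous function
\[
d(x,y)=g(xy)-g(x)-g(y)+g(e)
\]
on $bH\times bH$ satisfies $e^{d}=1$, so it takes values in $2\pi i\mathbb Z$ and its zero set is open. This set contains $\{e\}\times bH$, so by compactness it contains $U\times bH$ for a neighborhood $U$ of $e$. For $x\in U$, taking $y=x^{n-1}$ gives $g(x^n)-g(x^{n-1})=g(x)-g(e)$, hence $g(x^n)=g(e)+n(g(x)-g(e))$ for all $n\ge1$. Since $g$ is bounded, $g(x)=g(e)$ and $\tilde\chi(x)=1$. So $\ker\tilde\chi$ is an open subgroup of a compact group, it has finite index, and $\chi(H)$ is finite.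
\end{proof}

The second lemma says that classes in $\Gamma(H)$ are stable under small translations, provided that $H$ is mapped into a compact group.

\begin{lemma}\label{lem:loc}
Let $K$ be a compact subgroup of a locally compact group $L$, let $\kappa:H\to K$ be a continuous homomorphism, and let $V:L\to\mathbb C$ be continuous with $r=\inf|V|>0$. For $y\in L$ the function $h\mapsto V(y\kappa(h))$ lies in $AP(H)^{-1}$, and its class $\omega(y)\in\Gamma(H)$ is a locally constant function of $y$.
\end{lemma}

\begin{proof}
The function and its reciprocal are pullbacks of continuous functions on $K$, which gives the first claim. Fix $y$. The open set $\{(y',k):|V(y'k)-V(yk)|<r\}$ contains $\{y\}\times K$, hence $U\times K$ for a neighborhood $U$ of $y$, as $K$ is compact. For $y'\in U$ the quotient $q(k)=V(y'k)/V(yk)$ satisfies $|q-1|<1$ on $K$, so the principal logarithm $\operatorname{Log}q$ is continuous on $K$ and $q\circ\kappa=\exp((\operatorname{Log}q)\circ\kappa)$. Thus $\omega(y')=\omega(y)$.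
\end{proof}

\section{Cyclic subgroups: proof of Theorem~\ref{thm:answer}}\label{sec:cyclic}

Put $b=gag^{-1}$ and $u=u_{H,\chi}$. By hypothesis $b^y\notin H$ for $y\ne0$. For $f\in B(G)$ and $y\in\mathbb Z$ consider the \emph{row} $f_y(n)=f(b^ya^n)$, $n\in\mathbb Z$. In $\mathbb Z^2\rtimes\langle s\rangle$ these are the rows of $f|_{\mathbb Z^2}$. The row $u_0$ is $n\mapsto e^{in\theta}$, and all other rows of $u$ are $1$.

\medskip\noindent\emph{The invariant.} The difficulty is that a row of $w\in B(G)$ need not be almost periodic, so the rows of $\exp(w)$ have no class in $\Gamma(\mathbb Z)$. We pass to discrete parts of measures. By (B3) and (B5), $f_y(n)=\hat\mu(n)=\int_{\mathbb T}z^n\,d\mu(z)$ for a unique $\mu\in M(\mathbb T)$, and $f\mapsto\mu$ is a contractive unital homomorphism. Split $\mu=\mu^{d}+\mu^{c}$ into its discrete and continuous parts. Discrete measures form a subalgebra, and continuous measures form an ideal since $(\mu*\nu)(\{z\})=\int\mu(\{z\bar t\})\,d\nu(t)$. So $\mu\mapsto\mu^d$ is a contractive unital homomorphism. The function $D_yf:=\widehat{\mu^d}$ is the absolutely convergent series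 $n\mapsto\sum_z\mu(\{z\})z^n$, so $D_y:B(G)\to AP(\mathbb Z)$ is a contractive unital homomorphism. For $f\in B(G)^{-1}$ put $W(f,y)=[D_yf]\in\Gamma(\mathbb Z)$. Then $W(\cdot,y)$ is a group homomorphism, $W(\exp w,y)=[\exp D_yw]=0$, and by Lemma~\ref{lem:char}
\begin{equation}\label{eq:Wu}
W(u,0)=[\chi]\neq0,\qquad W(u,y)=0\quad(y\neq0).
\end{equation}
(The same reasoning in $B(\mathbb Z)$ shows that $n\mapsto e^{in\theta}$ is not an exponential there.) It remains to compute $W$ on an elementary factor $v$ presented by $(L,\eta,V)$, $V=c+f$. Let $K$ be the closure of $\eta(H)$, a closed abelian subgroup of $L$.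

\medskip\noindent\emph{If $K$ is not compact, then $W(v,y)=0$ for all $y$.} Let $\phi(n)=f(\eta(b)^y\eta(a)^n)=\hat\nu(n)$. By dominated convergence,
\[
\nu(\{z\})=\lim_{N\to\infty}\frac1N\sum_{n=1}^N\phi(n)z^{-n},
\]
so $\nu$ has no atoms once the means of $|\phi|$ tend to $0$. Fix $\varepsilon>0$ and $m\ge1$. The set $S=\{k\in K:|f(\eta(b)^yk)|\ge\varepsilon\}$ is compact. Choose $n_1,\dots,n_m$ inductively so that $\eta(a)^{n_j}$ lies outside the compact set $\bigcup_{i<j}\eta(a)^{n_i}SS^{-1}$; this is possible because the complement of that set in $K$ is open and nonempty. The sets $\eta(a)^{n_j}S$ are then pairwise disjoint, and so are the translates $n_j+E$ of $E=\{n:|\phi(n)|\ge\varepsilon\}$. Hence $m\,|E\cap[1,N]|\le N+2\max_j|n_j|$, and the means of $|\phi|$ have upper limit at most $\varepsilon+\|f\|_\infty/m$. Therefore $D_yv=c$, and $c\neq0$ by Lemma~\ref{lem:lower}, since $L$ contains the noncompact closed set $K$.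

\medskip\noindent\emph{If $K$ is compact, then $W(v,y)=\omega(\eta(b)^y)$ with $\omega$ locally constant on $L$.} The function $k\mapsto V(\eta(b)^yk)$ lies in $B(K)$ and $\widehat K$ is discrete, so by (B5) it is an absolutely convergent series $\sum_\gamma c_\gamma\gamma$ of characters of $K$. Then $v_y(n)=\sum_\gamma c_\gamma\gamma(\eta(a))^n$ is the transform of a discrete measure, so $D_yv=v_y$, and Lemma~\ref{lem:loc} applies with $\kappa(n)=\eta(a)^n$. Here the conjugacy of $a$ and $b$ enters: $\eta(b)$ lies in the \emph{compact} group $\eta(g)K\eta(g)^{-1}$.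

\medskip\noindent\emph{Conclusion.} Suppose $u=v_1\cdots v_n\exp(w)$, with data $L_i,\eta_i,K_i,\omega_i$, and let $I$ be the set of $i$ with $K_i$ compact. Then $W(u,y)=\sum_{i\in I}\omega_i(\eta_i(b)^y)$. The element $\mathbf b=(\eta_i(b))_{i\in I}$ lies in the compact group $C=\prod_{i\in I}\eta_i(g)K_i\eta_i(g)^{-1}$. Let $N$ be a neighborhood of $e$ in $C$ on which $(y_i)\mapsto\sum_i\omega_i(y_i)$ is constant, and $U$ an open neighborhood of $e$ with $U^{-1}U\subseteq N$. Finitely many translates $kU$ cover $C$, so two powers $\mathbf b^{\,j},\mathbf b^{\,j'}$ with $j<j'$ lie in the same translate, and $\mathbf b^{\,y}\in N$ for $y=j'-j\ge1$. Thus $W(u,y)=W(u,0)$, contradicting \eqref{eq:Wu}. This proves Theorem~\ref{thm:answer}. \hfill$\square$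

\medskip
For the elementary factor of Example~\ref{ex:Z2} the group $K=\mathbb T\times\{0\}$ is compact but the powers of $\eta(0,1)$ do not return to $e$, which is why no contradiction arises for $\mathbb Z^2$.

\section{The almost periodic part of a coefficient}\label{sec:appart}

For a general subgroup $H$ there are no measures to split. Atoms of $\mu$ correspond to eigenvectors of multiplication by $z$ on $L^2(|\mu|)$, so the substitute for an atom is a finite-dimensional invariant subspace. Call a representation $\pi$ of $H$ on $\mathcal H_\pi$ \emph{almost periodic} if its finite-dimensional invariant subspaces span a dense subspace, and \emph{weakly mixing} if it has no nonzero finite-dimensional invariant subspace. Let $B_{\mathrm{ap}}(H)$ and $B_{\mathrm{wm}}(H)$ be the corresponding sets of coefficients.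

\begin{lemma}\label{lem:split}
Every $f\in B(H)$ is uniquely $f=f_{\mathrm{ap}}+f_{\mathrm{wm}}$ with $f_{\mathrm{ap}}\in B_{\mathrm{ap}}(H)$ and $f_{\mathrm{wm}}\in B_{\mathrm{wm}}(H)$. The map $f\mapsto f_{\mathrm{ap}}$ is a contractive unital algebra homomorphism $B(H)\to B(H)$ with range in $AP(H)$.
\end{lemma}

\begin{proof}
\emph{Subspaces.} A direct sum of two almost periodic representations is almost periodic. If $E$ is a finite-dimensional invariant subspace of $\sigma_1\oplus\sigma_2$, its projections to the summands are finite-dimensional invariant subspaces; so a sum of two weakly mixing representations is weakly mixing. Hence $B_{\mathrm{ap}}(H)$ and $B_{\mathrm{wm}}(H)$ are linear subspaces.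

\emph{Existence and norm.} For any $\pi$ let $Q_\pi$ be the projection onto the closed span of all finite-dimensional invariant subspaces. It commutes with $\pi(H)$; the restriction of $\pi$ to $Q_\pi\mathcal H_\pi$ is almost periodic, and the restriction to the orthogonal complement is weakly mixing, since a finite-dimensional invariant subspace of the complement also lies in $Q_\pi\mathcal H_\pi$. Write $f=\langle\pi(\cdot)\xi,\zeta\rangle$ with $\|f\|=\|\xi\|\|\zeta\|$. Then $f_{\mathrm{ap}}=\langle\pi(\cdot)Q_\pi\xi,\zeta\rangle$ and $f_{\mathrm{wm}}=\langle\pi(\cdot)(1-Q_\pi)\xi,\zeta\rangle$ give a decomposition with $\|f_{\mathrm{ap}}\|\le\|f\|$.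

\emph{Uniqueness.} This is a case of the fact that coefficient spaces of disjoint representations meet only in $0$ (Arsac; see Eymard); here is a direct argument. Let $\tau$ be any representation. An operator $T$ commuting with $\tau(H)$ maps finite-dimensional invariant subspaces to such subspaces, and so does $T^*$; hence $T$ commutes with $Q_\tau$. By the bicommutant theorem, $\tau(h)Q_\tau$ is a weak operator limit of linear combinations of operators $\tau(h')$. So if a coefficient $\langle\tau(\cdot)\xi,\zeta\rangle$ vanishes identically, then so does $\langle\tau(\cdot)Q_\tau\xi,\zeta\rangle$. Now let $f=\langle\pi(\cdot)\xi,\zeta\rangle=\langle\sigma(\cdot)\xi',\zeta'\rangle$ with $\pi$ almost periodic and $\sigma$ weakly mixing, and let $\tau=\pi\oplus\sigma$. A finite-dimensional invariant subspace of $\tau$ projects to $0$ in $\mathcal H_\sigma$, so $Q_\tau$ is the projection onto $\mathcal H_\pi$. The coefficient of $\tau$ for the vectors $(\xi,\xi')$ and $(\zeta,-\zeta')$ is $f-f=0$, and inserting $Q_\tau$ gives $f=0$. Thus $B(H)=B_{\mathrm{ap}}(H)\oplus B_{\mathrm{wm}}(H)$, and $f\mapsto f_{\mathrm{ap}}$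 is linear.

\emph{Range.} A finite sum of finite-dimensional invariant subspaces is again one. So if $\pi$ is almost periodic, $\xi$ is a limit of vectors $\xi_j$, each in a finite-dimensional invariant subspace, and $\langle\pi(\cdot)\xi,\zeta\rangle$ is the uniform limit of the almost periodic functions $\langle\pi(\cdot)\xi_j,\zeta\rangle$.

\emph{Multiplicativity.} We have $1\in B_{\mathrm{ap}}(H)$. If $\pi,\pi'$ are almost periodic, the products $E\otimes E'$ of finite-dimensional invariant subspaces show that $\pi\otimes\pi'$ is almost periodic, so $B_{\mathrm{ap}}(H)$ is a subalgebra. Since $ff'=f_{\mathrm{ap}}f'_{\mathrm{ap}}+(f_{\mathrm{ap}}f'_{\mathrm{wm}}+f_{\mathrm{wm}}f')$, it remains to show that $B_{\mathrm{wm}}(H)$ is an ideal: if $\sigma\otimes\pi$ has a nonzero finite-dimensional subrepresentation $E$, then so does $\sigma$. With an orthonormal basis $(e_j)$ of $E$, the vector $\sum_je_j\otimes\bar e_j\in E\otimes\bar E$ is nonzero and invariant, and $E\otimes\bar E\subseteq\sigma\otimes\tau$ for $\tau=\pi\otimes\bar E$. Identify $\mathcal H_\sigma\otimes\mathcal H_\tau$ with the Hilbert--Schmidt operators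 $\overline{\mathcal H_\tau}\to\mathcal H_\sigma$, on which $h$ acts by $T\mapsto\sigma(h)T\bar\tau(h)^{-1}$. The invariant vector is an operator $T\neq0$ with $\sigma(h)T=T\bar\tau(h)$. Then $\sigma(h)TT^*\sigma(h)^{-1}=TT^*$, so $TT^*$ is a nonzero compact positive operator commuting with $\sigma$, and an eigenspace for a nonzero eigenvalue is a nonzero finite-dimensional $\sigma$-invariant subspace.
\end{proof}

For $H=\mathbb Z$ we recover $(\hat\mu)_{\mathrm{ap}}=\widehat{\mu^d}$: the transform of a measure $\nu$ is a coefficient of multiplication by $z$ on $L^2(|\nu|)$, which has a basis of eigenvectors if $\nu$ is discrete and no eigenvector if $\nu$ is continuous.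

The next lemma is the dichotomy of Section~\ref{sec:cyclic} for arbitrary $H$. For $f\in B(G)$ and $x\in G$ let $f_x(h)=f(xh)$, $h\in H$.

\begin{lemma}\label{lem:dich}
Let $H$ be an open subgroup of $G$, let $(L,\eta,V)$ present an elementary factor $v$, with $V=c+f$, and let $K=\overline{\eta(H)}$. Let $x\in G$.
\begin{itemize}
\item[(a)] If $K$ is not compact, then $(v_x)_{\mathrm{ap}}=c\neq0$.
\item[(b)] If $K$ is compact, then $(v_x)_{\mathrm{ap}}=v_x$.
\end{itemize}
\end{lemma}

\begin{proof}
By (B2) and (B3), $v_x-c=f(\eta(x)\eta(\cdot))$ is a coefficient of $\sigma=\lambda_L\circ\eta|_H$.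

(a) We show that $\sigma$ is weakly mixing. Let $E\ne0$ be a finite-dimensional $\sigma$-invariant subspace with orthonormal basis $e_1,\dots,e_d$. Since $E$ is closed and $\eta(H)$ is dense in $K$, $E$ is invariant under $\lambda_L(K)$, so $\sum_j|\langle\lambda_L(k)e_1,e_j\rangle|^2=1$ for all $k\in K$. The left side is in $C_0(L)$, so its restriction to the closed noncompact set $K$ cannot be constantly $1$. Hence $v_x-c\in B_{\mathrm{wm}}(H)$. Since $L$ is not compact, $c\neq0$ by Lemma~\ref{lem:lower}.

(b) By the Peter--Weyl theorem every representation of the compact group $K$ is almost periodic, in particular $\lambda_L|_K$. Its finite-dimensional invariant subspaces are $\sigma$-invariant, so $\sigma$ is almost periodic and $v_x\in B_{\mathrm{ap}}(H)$.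
\end{proof}

\section{The criterion: proof of Theorem~\ref{thm:criterion}}\label{sec:criterion}

\subsection*{Necessity}
Let $\chi(H)$ be infinite and suppose $u:=u_{H,\chi}=v_1\cdots v_n\exp(w)$, with $v_i$ presented by $(L_i,\eta_i,V_i)$. We show that $H$ is commensurated. Let $K_i=\overline{\eta_i(H)}$ and $I=\{i:K_i\text{ compact}\}$.

For $f\in B(G)^{-1}$ and $x\in G$ define
\[
W(f,x)=[(f_x)_{\mathrm{ap}}]\in\Gamma(H).
\]
By (B3) and Lemma~\ref{lem:split}, $f\mapsto(f_x)_{\mathrm{ap}}$ is a contractive unital homomorphism $B(G)\to AP(H)$. So $W(\cdot,x)$ is a well-defined group homomorphism and $W(\exp w,x)=[\exp((w_x)_{\mathrm{ap}})]=0$.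

If $x\in H$, then $u_x=\chi(x)\chi$ is a coefficient of a one-dimensional representation, so $W(u,x)=[\chi]\neq0$ by Lemma~\ref{lem:char}; this is the only use of the hypothesis on $\chi$. If $x\notin H$, then $xH\cap H=\emptyset$, so $u_x=1$ and $W(u,x)=0$. Thus $W(u,\cdot)$ detects $H$ exactly.

For $i\notin I$, Lemma~\ref{lem:dich}(a) gives $W(v_i,x)=0$. For $i\in I$, let $\omega_i(y)$ be the class of $h\mapsto V_i(y\eta_i(h))$, which is locally constant in $y\in L_i$ by Lemmas~\ref{lem:lower} and~\ref{lem:loc}; Lemma~\ref{lem:dich}(b) gives $W(v_i,x)=\omega_i(\eta_i(x))$. Hence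
\[
W(u,x)=\sum_{i\in I}\omega_i(\eta_i(x))\qquad(x\in G),
\]
and $I\neq\emptyset$ because $W(u,e)\neq0$. To treat all factors simultaneously, let $L=\prod_{i\in I}L_i$, $\eta=(\eta_i)_{i\in I}:G\to L$ and $\omega(y)=\sum_{i\in I}\omega_i(y_i)$. The function $\omega$ is locally constant, so $O=\{y\in L:\omega(y)\neq0\}$ is open, and
\[
H=\{x\in G:W(u,x)\neq0\}=\eta^{-1}(O),\qquad\eta(H)\subseteq K:=\prod_{i\in I}K_i\ \text{compact}.
\]

Let $g\in G$. An element $x$ lies in $gHg^{-1}$ if and only if $\eta(g)^{-1}\eta(x)\eta(g)\in O$. So $H\cap gHg^{-1}=\eta^{-1}(N)$, where $N=O\cap\eta(g)O\eta(g)^{-1}$ is an open neighborhood of $e$ in $L$. Choose an open $U\ni e$ with $U^{-1}U\subseteq N$ and cover $K$ by translates $k_1U,\dots,k_mU$. If $h,h'\in H$ and $\eta(h),\eta(h')\in k_jU$, then $\eta(h^{-1}h')\in U^{-1}U\subseteq N$, so $h$ and $h'$ lie in the same left coset of $H\cap gHg^{-1}$. Therefore $[H:H\cap gHg^{-1}]\le m<\infty$.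

\subsection*{Sufficiency when $\chi(H)$ is finite}
Let $\chi(H)=\{z_1,\dots,z_k\}$. Then $\ker\chi$ is open in $H$, hence in $G$, and the sets $E_j=\chi^{-1}(z_j)$ are cosets of $\ker\chi$. So $1_{E_j}\in B(G)$ by (B3) and (B4). With $e^{\lambda_j}=z_j$, the function $\exp(\sum_j\lambda_j1_{E_j})$ equals $z_j$ on $E_j$ and $1$ off $H$; it is $u_{H,\chi}$.

\subsection*{Sufficiency when $H$ is commensurated}
We need a completion of $G$ in which $H$ becomes dense in a compact open subgroup to which $\chi$ extends. The permutation action on $G/H$ separates $H$ from its complement but may forget $\chi$: if $H$ is normal, it acts trivially. We therefore twist the action by $\chi$, that is, we use $\pi=\operatorname{Ind}_H^G\chi$.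

Let $\mathcal H$ be the space of functions $\xi:G\to\mathbb C$ with $\xi(xh)=\overline{\chi(h)}\xi(x)$ for $h\in H$ and $\sum_{xH\in G/H}|\xi(x)|^2<\infty$, with $\langle\xi,\zeta\rangle=\sum_{xH}\xi(x)\overline{\zeta(x)}$, and let $(\pi(g)\xi)(x)=\xi(g^{-1}x)$. The functions supported in a coset $xH$ form a line $\ell_{xH}$; these lines are mutually orthogonal, span a dense subspace, and $\pi(g)\ell_{xH}=\ell_{gxH}$. The unit vector $\xi_0=\overline{\chi^\circ}$ spans $\ell_H$, and
\[
\langle\pi(g)\xi_0,\xi_0\rangle=\xi_0(g^{-1})=\chi^\circ(g).
\]
The coefficients $g\mapsto\langle\pi(g)\pi(x)\xi_0,\pi(y)\xi_0\rangle=\chi^\circ(y^{-1}gx)$ are continuous because $H$ is open, so $\pi$ is continuous.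

The stabilizer in $H$ of the point $xH\in G/H$ is $H\cap xHx^{-1}$, so the hypothesis says that all $H$-orbits $\mathcal O$ in $G/H$ are finite. The spaces $\mathcal H_{\mathcal O}=\bigoplus_{xH\in\mathcal O}\ell_{xH}$ are finite-dimensional and $\pi(H)$-invariant, with $\mathcal H=\bigoplus_{\mathcal O}\mathcal H_{\mathcal O}$. Give the unitary group $U(\mathcal H)$ the strong operator topology, in which it is a Hausdorff topological group. The inclusion of the compact group $\prod_{\mathcal O}U(\mathcal H_{\mathcal O})$ in $U(\mathcal H)$ is continuous, since a net of unitaries that converges on each $\mathcal H_{\mathcal O}$ converges strongly. Its image contains $\pi(H)$, so $\overline{\pi(H)}$ is a compact group.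

Let $M=\overline{\pi(G)}\le U(\mathcal H)$ and $\varphi(m)=\langle m\xi_0,\xi_0\rangle$. This function is continuous with $\varphi\circ\pi=\chi^\circ$, so it takes values in the closed set $\mathbb T\cup\{0\}$ on $\pi(G)$, hence on $M$. Therefore $M_1=\{|\varphi|=1\}=\{|\varphi|>1/2\}$ is closed and open in $M$, and $\pi^{-1}(M_1)=H$. Since $M_1$ is open and $\pi(G)$ is dense, $\pi(G)\cap M_1=\pi(H)$ is dense in $M_1$; since $M_1$ is closed, $M_1=\overline{\pi(H)}$. So $M_1$ is a compact open subgroup, $M$ is locally compact, and $(M,\pi)=(G_\rho,\eta_\rho)$ for the topology $\rho$ induced by $\pi$.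

On $M_1$ the function $\varphi$ is a character, being multiplicative on the dense subgroup $\pi(H)$. For any continuous character $\psi$ of $M_1$ the extension $\psi^\circ$ lies in $A(M)$: with the Haar measure giving $M_1$ mass $1$,
\[
\langle\lambda_M(m)\overline{\psi^\circ},\overline{\psi^\circ}\rangle=\int_{M_1}\overline{\psi^\circ(m^{-1}k)}\,\psi(k)\,dk=\psi^\circ(m),
\]
because the integrand is $0$ for $m\notin M_1$ and $\psi(m)$ for $m\in M_1$. Thus $\varphi,\bar\varphi,1_{M_1}\in A(M)$, and
\[
u_{H,\chi}=(1-1_{M_1}+\varphi)\circ\pi,\qquad u_{H,\chi}^{-1}=(1-1_{M_1}+\bar\varphi)\circ\pi .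
\]
So $u_{H,\chi}\in(A(G_\rho)\oplus\mathbb C1)^{-1}$, and Theorem~\ref{thm:criterion} is proved. \hfill$\square$

\medskip
In Example~\ref{ex:Z2}, $\pi(x,y)$ is $e^{ix\theta}$ times the $y$-th power of the shift on the basis $\pi(0,j)\xi_0$, $j\in\mathbb Z$, so the construction returns $M\cong\mathbb T\times\mathbb Z$.

\section{Consequences}\label{sec:cor}

Let $\operatorname{Hom}_c(H,\mathbb T)$ be the group of continuous homomorphisms $H\to\mathbb T$ under pointwise multiplication. A character $\chi$ has finite order if and only if $\chi(H)$ is finite: if $\chi^n=1$ its values are $n$-th roots of unity, and if $|\chi(H)|=n$ then $\chi^n=1$.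

\begin{corollary}\label{cor:quotient}
Let $H$ be an open subgroup of $G$ that is not commensurated. Then $\chi\mapsto u_{H,\chi}P(G)$ is a homomorphism $\operatorname{Hom}_c(H,\mathbb T)\to B(G)^{-1}/P(G)$ whose kernel is exactly the torsion subgroup. If $\chi$ has infinite order, then $\|u_{H,\chi}-p\|\ge\frac13$ for all $p\in P(G)$. In particular, for $\mathbb Z^2\rtimes\mathbb Z/2$ and $F_2$, the group $B(G)^{-1}/P(G)$ contains a copy of $\mathbb R/\mathbb Q$.
\end{corollary}

\begin{proof}
The map is a homomorphism by \eqref{eq:u}, and Theorem~\ref{thm:criterion} identifies its kernel. Let $u=u_{H,\chi}$ and $p\in P(G)$ with $\|u-p\|<1/3$. By \eqref{eq:u}, $\|1-u^{-1}p\|\le\|u^{-1}\|\|u-p\|<1$, so the logarithmic series gives $u^{-1}p\in\exp B(G)\subseteq P(G)$. Then $u\in P(G)$ and $\chi$ has finite order. In the two examples take $H=\langle a\rangle\cong\mathbb Z$ as in Theorem~\ref{thm:answer}; then $\operatorname{Hom}(H,\mathbb T)$ modulo torsion is $(\mathbb R/\mathbb Z)/(\mathbb Q/\mathbb Z)\cong\mathbb R/\mathbb Q$.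
\end{proof}

For the second corollary recall the upper central series $Z_0=\{e\}$, $Z_{i+1}/Z_i=Z(G/Z_i)$, which reaches $G$ when $G$ is nilpotent, and two theorems of Mal'cev on a torsion-free nilpotent group $G$: each quotient $G/Z_i$ is torsion-free, and roots are unique, i.e., $x^m=y^m$ with $m\ge1$ implies $x=y$.

\begin{corollary}\label{cor:nilpotent}
If $G$ is discrete and $B(G)^{-1}=P(G)$, then every subgroup of $G$ that admits a character of infinite order is commensurated. A torsion-free nilpotent discrete group $G$ satisfies $B(G)^{-1}=P(G)$ if and only if it is abelian.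
\end{corollary}

\begin{proof}
All subgroups of a discrete group are open, so the first claim is Theorem~\ref{thm:criterion}. For abelian $G$ the equality is Taylor's theorem. Conversely, let $G$ be torsion-free nilpotent with $B(G)^{-1}=P(G)$, and let $a,g\in G$, $a\neq e$. The subgroup $\langle a\rangle\cong\mathbb Z$ has a character of infinite order, so it is commensurated: $\langle a\rangle\cap g^{-1}\langle a\rangle g$ has finite index in $\langle a\rangle$, which gives $ga^mg^{-1}=a^k$ for some $m\ge1$, $k\in\mathbb Z$. Choose $i$ with $a\in Z_{i+1}\setminus Z_i$. The class $aZ_i$ is central in $G/Z_i$, so $a^mZ_i=a^kZ_i$; it is nontrivial in a torsion-free group, so $m=k$. Then $(gag^{-1})^m=a^m$, and uniqueness of roots gives $gag^{-1}=a$.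
\end{proof}

So the integer Heisenberg group is also a counterexample. There Theorem~\ref{thm:answer} applies directly: for the unitriangular matrices $a=I+E_{12}$ and $g=I+E_{23}$ we have $ga^mg^{-1}=I+m(E_{12}-E_{13})$, which is a power of $a$ only for $m=0$.

\section{The group $\mathbb R^2\rtimes\mathbb Z/2$: proof of Theorem~\ref{thm:lie}}\label{sec:lie}

An open subgroup of $G=\mathbb R^2\rtimes\langle s\rangle$ contains the identity component $N$, so it is $N$ or $G$ and is normal. By Theorem~\ref{thm:criterion} all $u_{H,\chi}$ lie in $P(G)$, and we need both a different function and a different invariant. The winding now takes place at infinity, as in the second example of the introduction. On $N$ alone, $u|_N$ is an elementary factor, pulled back along $(x,y)\mapsto x$; the kernel of this map is not invariant under the swap.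

\medskip\noindent\emph{Invertibility.} We have $F(t)=1-\frac{2i}{t+i}$ and $\frac{i}{t+i}=\frac1{1-it}=\int_0^\infty e^{-\xi}e^{i\xi t}\,d\xi$, so $F\in A(\mathbb R)+\mathbb C1$ by (B5). Since $|F|=1$, $F^{-1}=\bar F\in A(\mathbb R)+\mathbb C1$. The function $F_1(x,y)=F(x)$ is in $B(N)$ by (B3), so $u=1-1_N+F_1^\circ$ and $u^{-1}=\bar u$ lie in $B(G)$ by (B4).

\medskip\noindent\emph{The invariant.} We measure the total change of $\log f$ along a line through the origin. An element of $B(\mathbb R)$ need not converge at $\pm\infty$, so we replace limits by means; and an almost periodic function such as $e^{i\lambda t}$ winds at a linear rate, which we subtract. Let $\mathcal D$ be the set of continuous $f:\mathbb R\to\mathbb C^*$ for which there are a continuous logarithm $g$ of $f$ and $\lambda\in\mathbb R$ such that, for $g_0(t)=g(t)-i\lambda t$, the limits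
\[
m_+=\lim_{T\to\infty}\frac1T\int_0^Tg_0(t)\,dt,\qquad m_-=\lim_{T\to\infty}\frac1T\int_{-T}^0g_0(t)\,dt
\]
exist, and put $\delta(f)=m_+-m_-$. Two continuous logarithms differ by a constant, which cancels in $\delta$. The number $\lambda$ is unique, because the means $i(\lambda-\lambda')T/2$ of $i(\lambda-\lambda')t$ over $[0,T]$ converge only if $\lambda=\lambda'$. Adding logarithms shows that $\mathcal D$ is a multiplicative group and $\delta:\mathcal D\to\mathbb C$ a homomorphism. Replacing $t$ by $-t$ changes $\lambda$ to $-\lambda$ and exchanges $m_+$ and $m_-$, so $\delta(f(-\,\cdot))=-\delta(f)$. If $g$ has limits at $\pm\infty$, then $\delta(f)=g(+\infty)-g(-\infty)$. For a function $f$ on $G$ and $p\in\mathbb R^2\setminus\{0\}$ let $f_p(t)=f(tp)$, and $\delta_p(f)=\delta(f_p)$ when $f_p\in\mathcal D$. Then $\delta_{-p}(f)=-\delta_p(f)$.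

\medskip\noindent\emph{Exponentials.} For $w\in B(G)$ we have $w_p(t)=\int e^{i\xi t}d\mu(\xi)$ with $\mu\in M(\mathbb R)$. The one-sided means of $t\mapsto e^{i\xi t}$ are bounded by $1$ and tend to $1$ for $\xi=0$ and to $0$ otherwise. By dominated convergence both one-sided means of $w_p$ tend to $\mu(\{0\})$. As $w_p$ is a logarithm of $(\exp w)_p$, we get $\delta_p(\exp w)=0$.

\medskip\noindent\emph{The function $u$.} Write $t+i=|t+i|e^{i\alpha(t)}$ with $\alpha(t)\in(0,\pi)$; then $\alpha$ decreases from $\pi$ to $0$ and $F=e^{-2i\alpha}$. So $\delta(F)=2\pi i$. (With the previous computation, this shows $F\notin\exp B(\mathbb R)$.) Since $(u^m)_p(t)=F(tp_1)^m$,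
\begin{equation}\label{eq:deltau}
\delta_p(u^m)=2\pi i\,m\operatorname{sgn}(p_1)\qquad(p_1\neq0).
\end{equation}
Thus $\delta_p(u^m)$ jumps across the second axis. We show that for an elementary factor $\delta_p$ can jump only across a diagonal.

\begin{lemma}\label{lem:halfplanes}
Let $v$ be an elementary factor on $G$. Then $v_p\in\mathcal D$ for all $p\neq0$, and $\delta_{(1,2)}(v)=\delta_{(-1,2)}(v)$.
\end{lemma}

\begin{proof}
Let $(L,\eta,V)$ present $v$, with $V=c+f$ and $r=\inf|V|>0$. The closure $M$ of $\eta(N)$ is a connected locally compact abelian group. By the structure theorem \cite{HR}, $M\cong\mathbb R^k\times C$ with $C$ compact. A compact subgroup of $M$ has trivial image in $\mathbb R^k$, so $C$ is the unique maximal compact subgroup. The composition $\ell:N\to M\to M/C\cong\mathbb R^k$ is a continuous homomorphism, hence linear; its range is a dense linear subspace, hence $\mathbb R^k$, and $k\le2$. Conjugation by $\eta(s)$ preserves $\eta(N)$, so it is an automorphism of $M$ and maps $C$ into $C$. Since $\ker\ell=\{n\in N:\eta(n)\in C\}$ and $\eta(sns^{-1})=\eta(s)\eta(n)\eta(s)^{-1}$, the subspace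 $\ker\ell$ is invariant under the swap. This is where we use that $\eta$ is defined on all of $G$.

\emph{Directions with $\ell(p)=0$.} Then $t\mapsto\eta(tp)$ maps $\mathbb R$ into $C$, so $v_p\in AP(\mathbb R)$, and $|v_p|\ge r$. Bohr's theorem \cite{Bohr} states that an almost periodic function on $\mathbb R$ whose modulus is bounded away from $0$ has the form $e^{i\lambda t+g_0(t)}$ with $\lambda\in\mathbb R$ and $g_0\in AP(\mathbb R)$. The function $g_0$ is a uniform limit of trigonometric polynomials, for which both one-sided means converge to the constant term; so the one-sided means of $g_0$ converge to a common value, and $\delta_p(v)=0$.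

\emph{Directions with $\ell(p)\neq0$.} Fix $p_0$ with $\ell(p_0)\ne0$ and a compact neighborhood $B$ of $p_0$ on which $|\ell|\ge\varepsilon>0$. For $\varepsilon'>0$ the set $\{m\in M:|f(m)|\ge\varepsilon'\}$ is compact, as $M$ is closed in $L$, so its image in $\mathbb R^k$ lies in a ball of some radius $R$ about $0$. For $p\in B$ and $|t|>R/\varepsilon$ we have $|\ell(tp)|>R$, hence $|v_p(t)-c|<\varepsilon'$. So $v_p(t)\to c$ as $t\to\pm\infty$, uniformly for $p\in B$, and $|c|\ge r$. For large $|t|$ a continuous logarithm of $v_p$ differs from $\operatorname{Log}(v_p/c)$ by a constant on each half-line, so it has limits at $\pm\infty$ and $v_p\in\mathcal D$. Now take $\varepsilon'=r/2$ and $T=R/\varepsilon$. For $p\in B$ and $|t|>T$ we get $|v_p(t)-v_{p_0}(t)|<r$, and for $|t|\le T$ the same holds when $p$ is close to $p_0$, by uniform continuity of $(p,t)\mapsto v(tp)$ on $B\times[-T,T]$. For such $p$ the quotient $q=v_p/v_{p_0}$ satisfies $|q-1|<1$ and $q\to1$ at $\pm\infty$, so $\operatorname{Log}q$ is a continuous logarithm tending to $0$ at $\pm\infty$, and $\delta_p(v)-\delta_{p_0}(v)=\delta(q)=0$. Hence $p\mapsto\delta_p(v)$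 is locally constant on $\{\ell\neq0\}$.

\emph{The three cases.} If $k=0$, then $\delta_p(v)=0$ for all $p$. If $k=2$, then $\ell$ is injective, so $\delta_p(v)$ is constant on the connected set $\mathbb R^2\setminus\{0\}$. If $k=1$, then $\ker\ell$ is a swap-invariant line, so it is spanned by an eigenvector of the swap: it is $\{x+y=0\}$ or $\{y-x=0\}$, and $\delta_p(v)$ is constant on each open half-plane that it bounds. At $(1,2)$ we have $x+y=3$, $y-x=1$, and at $(-1,2)$ we have $x+y=1$, $y-x=3$, so the two points lie in the same half-plane in both cases.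
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:lie}]
Suppose $u^m=v_1\cdots v_n\exp(w)$. Since $\delta$ is a homomorphism and vanishes on $(\exp w)_p$, Lemma~\ref{lem:halfplanes} gives $\delta_{(1,2)}(u^m)=\delta_{(-1,2)}(u^m)$. By \eqref{eq:deltau} this reads $2\pi im=-2\pi im$, so $m=0$.
\end{proof}

\begin{remark}
For $k=2$ the constant value of $\delta_p(v)$ is $0$, since $\delta_{-p}(v)=-\delta_p(v)$. For $k=1$ it can be nonzero: $\eta((x,y)s^j)=(x+y,j)$ is a homomorphism of $G$ onto $\mathbb R\times\mathbb Z/2$, because $x+y$ is swap-invariant, and the function equal to $F(x+y)$ on $N$ and to $1$ on $G\setminus N$ is an elementary factor pulled back along $\eta$. It differs from $u$ only in the direction of the line along which it is constant.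
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bohr} Bohr, Comment. Math. Helv. 4 (1932).

\bibitem{HR} Hewitt and Ross, 9.14.

\bibitem{Th} Aasaimani Thamizhazhagan, \emph{On the structure of invertible elements in certain Fourier-Stieltjes algebras}, arXiv:2001.08294 (2020).

\end{thebibliography}
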